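# A finite lattice of subspaces that forces infinite dimension

## 1. Finite-dimensional representations over a field can be made finite

A lattice is **modular** if $x\le z$ implies $x\vee(y\wedge z)=(x\vee y)\wedge z$. It is **complemented modular** if it is modular, has a least element $0$ and a greatest element $1$, and every $x$ has a complement: some $y$ with $x\wedge y=0$ and $x\vee y=1$. An **embedding** of lattices is a one-to-one map preserving binary joins and meets; it need not preserve $0$ and $1$. The **length** of a modular lattice is the length of a maximal chain.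

The standard example is $\operatorname{Sub}(V)$, the lattice of subspaces of a vector space $V$ over a division ring, with $x\vee y=x+y$ and $x\wedge y=x\cap y$. It is modular: if $x\le z$ and $s+t\in z$ with $s\in x$, $t\in y$, then $t\in y\cap z$. It is complemented, because a basis of a subspace extends to a basis of $V$. Both facts hold in every dimension.

The question comes from Friedrich Wehrung, "Von Neumann coordinatization is not first-order", arXiv:math/0409250 (2004):

*If a finite lattice $L$ can be embedded into some complemented modular lattice, can it be embedded into some finite complemented modular lattice?*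

Try some small lattices. A chain with $n+1$ elements embeds into $\operatorname{Sub}(\mathbb F_2^n)$ as a flag. Let $M_n$ be the lattice with $0$, $1$ and $n$ pairwise incomparable elements between them. If $q+1\ge n$, then $M_n$ embeds into $\operatorname{Sub}(\mathbb F_q^2)$, since two distinct lines of the plane meet in $0$ and span. In particular $M_3\cong\operatorname{Sub}(\mathbb F_2^2)$. We call $M_3$ a *diamond* and write $\{o;x,y,z;i\}$ for its elements, bottom first and top last.

These cases are instances of a general fact, and here is the easy case of the problem.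

**Proposition 1.** Let $L$ be a finite lattice that embeds into $\operatorname{Sub}(k^n)$, where $k$ is a (commutative) field and $n$ is finite. Then $L$ embeds into $\operatorname{Sub}(F^n)$ for some finite field $F$.

*Proof.* Let $h$ be the embedding and $d_x=\dim h(x)$. For each $x\in L$ choose an invertible $n\times n$ matrix $g_x$ over $k$ whose first $d_x$ columns form a basis of $h(x)$. For all $x,y$ write the basis vectors of $h(x\vee y)=h(x)+h(y)$ as combinations of the chosen bases of $h(x)$ and $h(y)$. Let $R\subseteq k$ be the subring generated by the entries of all $g_x$, all $\det(g_x)^{-1}$, and all coefficients just used. It is a finitely generated commutative ring. Let $\mathfrak m$ be a maximal ideal of $R$. A field that is finitely generated as a ring is finite, so $F=R/\mathfrak m$ is a finite field.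

Reduce modulo $\mathfrak m$: let $\bar h(x)$ be the span of the first $d_x$ columns of $g_x$ mod $\mathfrak m$. Since $\det g_x$ is a unit of $R$, $\dim\bar h(x)=d_x$. If $x\le y$, then $g_y^{-1}g_x$ has entries in $R$ and its first $d_x$ columns have zeros below row $d_y$. This survives reduction, so $\bar h(x)\le\bar h(y)$. By the coefficients put into $R$, $\bar h(x\vee y)\le\bar h(x)+\bar h(y)$, hence equality. For meets, $\bar h(x\wedge y)\le\bar h(x)\cap\bar h(y)$, and the right side has dimension $d_x+d_y-d_{x\vee y}=d_{x\wedge y}$, so again equality. If $\bar h(x)=\bar h(y)$, then $\bar h(x\wedge y)=\bar h(x)=\bar h(y)$, so $d_{x\wedge y}=d_x=d_y$ and $x=x\wedge y=y$. $\square$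

What changes in general? The ambient lattice may have infinite length. Matrices and determinants are then gone, and one is tempted to cut down: given $L\le\operatorname{Sub}(V)$, choose a finite-dimensional $U\le V$ and map $x\mapsto x\cap U$. This preserves meets but not joins: for $V=ke_1\oplus ke_2$, $x=ke_1$, $y=ke_2$, $U=k(e_1+e_2)$ we have $x\cap U=y\cap U=0$ but $(x+y)\cap U=U$. To repair this one splits each vector of $(x+y)\cap U$ as $s+t$ with $s\in x$, $t\in y$ and adds $s,t$ to $U$; the new vectors make new demands, and nothing says that the process stops. We shall see that for a suitable $L$ it cannot stop.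

**Theorem A.** There is a finite lattice $L$ such that

1. $L$ embeds into $\operatorname{Sub}(V)$ with $V$ of countably infinite dimension over $\mathbb F_2$;
2. every lattice homomorphism from $L$ into a complemented modular lattice of finite length (in particular a finite one) is constant.

So the answer to the question is **no**. There is a sharper form. A quasi-identity is an implication from a finite conjunction of equations to an equation, such as $(x\vee y=x\vee z\ \&\ x\wedge y=x\wedge z)\Rightarrow y=z$, which holds in distributive lattices and fails in $M_3$.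

**Theorem B.** For the same $L$:

1. for a division ring $D$ and a $D$-space $V'$, $L$ embeds into $\operatorname{Sub}(V')$ if and only if $\operatorname{char}D=2$ and $\dim V'$ is infinite;
2. some quasi-identity in $\vee,\wedge$ holds in all complemented modular lattices of finite length (hence in the quasivariety they generate) but fails in $\operatorname{Sub}(V)$ whenever $V$ is an infinite-dimensional space over a division ring of characteristic $2$.

## 2. One-sided inverses, and why their graphs are useless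

What distinguishes an infinite-dimensional space $W$ linearly is that $W\cong W^m$. In terms of maps: there are endomorphisms $c_i,d_j$ of $W$ $(1\le i,j\le m)$ with $c_id_j=\delta_{ij}$. (Take an isomorphism $s:W^m\to W$, let $d_j$ be $s$ after the $j$-th inclusion and $c_i$ the $i$-th projection after $s^{-1}$.) For $m\ge2$ this is impossible in finite dimension, since the $d_j$ together embed $W^m$ into $W$.

The sensible first attempt is to put the graph of an injective, non-surjective map $a$ into a lattice that already has coordinates. Take $V=W\oplus W\oplus W$ with coordinate subspaces $E_1,E_2,E_3$, and for $a\in\operatorname{End}(W)$ put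
$$\Gamma_{12}(a)=\{(x,-ax,0)\},\qquad \Gamma_{13}(a)=\{(x,0,-ax)\},\qquad \Gamma_{23}(a)=\{(0,x,-ax)\}.$$

**Proposition 2.** If a finite sublattice of $\operatorname{Sub}(V)$ contains $E_1,E_2,E_3,\Gamma_{12}(1),\Gamma_{23}(1)$ and $\Gamma_{12}(a)$ with $a$ injective, then $a$ is bijective.

*Proof.* Composition is a lattice operation: $(x,-ax+y,-by)$ has second coordinate $0$ iff $y=ax$, so
$$(\Gamma_{12}(a)+\Gamma_{23}(b))\cap(E_1+E_3)=\Gamma_{13}(ba).$$
Graphs can be moved between positions. Since $\Gamma_{23}(1)=\{(0,-y,y)\}$, we get $(\Gamma_{13}(c)+\Gamma_{23}(1))\cap(E_1+E_2)=\Gamma_{12}(c)$. Since $(x+y,-x,-cy)$ has first coordinate $0$ iff $y=-x$, we get $(\Gamma_{12}(1)+\Gamma_{13}(c))\cap(E_2+E_3)=\{(0,-x,cx)\}=\Gamma_{23}(c)$. Starting from $\Gamma_{12}(a)$ we obtain $\Gamma_{13}(a)$ (take $b=1$), then $\Gamma_{23}(a)$, and then by induction $\Gamma_{13}(a^{n+1})$ and $\Gamma_{12}(a^{n+1})$ from $\Gamma_{12}(a^n)$ and $\Gamma_{23}(a)$. In a finite lattice $a^r=a^s$ for some $r<s$, and injectivity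 gives $a^{s-r}=1$. $\square$

So coordinates together with the graph of $a$ produce all powers of $a$, and finiteness is lost exactly there. We must force a one-sided inverse relation without making the maps composable with themselves inside the lattice.

The plan is to use three layers, a bottom, a middle and a top, with separate coefficient spaces $W_{p_i}$, $W_q$, $W_{r_j}$. In every representation of $L$ by subspaces we shall find linear maps
$$\Delta^j:W_{r_j}\to W_q^K,\qquad \Phi^i:W_q^K\to W_{p_i}\qquad(1\le i,j\le m)$$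
with $\Phi^i\Delta^j=\delta_{ij}\theta_j$ and $\theta_j$ injective, where $K$ is a number fixed in advance. A single such relation would say only that $W_r$ embeds into $W_q^K$, which is harmless when $K\ge 1$. That is why we take $m=K+1$ copies: then $\bigoplus_{j\le m}W_{r_j}$ embeds into $W_q^K$. If in addition diamonds in $L$ force all the $W$'s to have the same dimension $\delta>0$, then $m\delta\le K\delta$, and $\delta$ is infinite.

## 3. The three layers and the relation over a line

From now on $\mathbb F=\mathbb F_2$, and all tensor products are over $\mathbb F$. Everything has characteristic $2$, so signs do not matter.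

**Tensor conventions.** Let $A$ be a finite-dimensional $\mathbb F$-space and $W$ a vector space over a division ring $D$ of characteristic $2$. Then $A\otimes W$ is a $D$-space, and if $(\alpha_k)$ is a basis of $A$, each element is uniquely $\sum\alpha_k\otimes w_k$. With bases adapted to the subspaces one sees, for $a,a'\le A$: $(a+a')\otimes W=a\otimes W+a'\otimes W$; $(a\cap a')\otimes W=a\otimes W\cap a'\otimes W$; $(A/a)\otimes W\cong(A\otimes W)/(a\otimes W)$; $\ker(\delta\otimes1)=\ker\delta\otimes W$ for linear $\delta$; and for $w\ne0$, $\alpha\otimes w\in a\otimes W$ iff $\alpha\in a$.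

**The top and middle layers.** Let $X=\mathbb F^{10}$ with basis $e_1,\dots,e_{10}$ and $Q_0=\Lambda^2X$. For $a\le X$ put
$$C(a)=a\wedge X=\operatorname{span}\{u\wedge x:u\in a,\ x\in X\},\qquad C(u)=C(\mathbb Fu)=\{u\wedge x:x\in X\}.$$
Then $C(0)=0$, $C(a+a')=C(a)+C(a')$, and $C(u)\ne0$ for $u\neq0$. A *line* is a $2$-dimensional subspace $\ell=\{0,u,u',u+u'\}$ of $X$; $\mathcal L$ is the set of lines. In sums, "$u\in\ell$" means $0\ne u\in\ell$. Put $t_\ell=u\wedge u'$. This is nonzero, independent of the choice of $u,u'$, and lies in $C(\ell)$. For example, for $\ell=\langle e_1,e_2\rangle$, $t_\ell=e_1\wedge e_2$ and $C(\ell)$ has the basis $e_1\wedge e_s$ $(s\ge2)$, $e_2\wedge e_s$ $(s\ge3)$, so $\dim C(\ell)=17$. Finally let $\sigma(u)=\sum_{i<j}u_iu_j\,e_i\wedge e_j$. Expanding,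
$$\sigma(u)+\sigma(u')+\sigma(u+u')=\sum_{i<j}(u_iu'_j+u'_iu_j)\,e_i\wedge e_j=u\wedge u'.\tag{1}$$

**The shape of the model.** Let $W$ be an infinite-dimensional $D$-space, $\operatorname{char}D=2$, with $c_i,d_j\in\operatorname{End}_D(W)$ and $c_id_j=\delta_{ij}$. Suppose we have finite-dimensional $\mathbb F$-spaces $P$ and $Q\ge Q_0$ and a map $f:Q\to P$ with $f(0)=0$. Let $P^{(i)},X^{(j)}$ be copies of $P,X$, and
$$V=\bigoplus_{i=1}^mP^{(i)}\otimes W\ \oplus\ Q\otimes W\ \oplus\ \bigoplus_{j=1}^mX^{(j)}\otimes W,\quad V_0=\bigoplus_iP^{(i)}\otimes W,\quad V_1=V_0\oplus Q\otimes W.$$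
For $\tau\in Q$, $u\in X$, $w\in W$ put
$$F_\tau(w)=\tau\otimes w+\sum_if(\tau)^{(i)}\otimes c_iw,\qquad G^j_u(w)=u^{(j)}\otimes w+\sigma(u)\otimes d_jw.\tag{2}$$
By (1), $G^j_u(w)+G^j_{u'}(w)+G^j_{u+u'}(w)=(u\wedge u')\otimes d_jw$. Since $c_id_j=\delta_{ij}$, $F_{u\wedge u'}(d_jw)=(u\wedge u')\otimes d_jw+f(u\wedge u')^{(j)}\otimes w$. Hence
$$G^j_u(w)+G^j_{u'}(w)+G^j_{u+u'}(w)=F_{u\wedge u'}(d_jw)+f(u\wedge u')^{(j)}\otimes w.\tag{3}$$
The right side has no $c$ or $d$ except inside the element $F_{u\wedge u'}(d_jw)$ of $F_{u\wedge u'}(W)$. This is how a lattice that knows only the subspaces $F_\tau(W)$ and $G_u^j(W)$, up to small errors, can remember $c_id_j=\delta_{ij}$.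

**What the data should satisfy.** Suppose a lattice built from these subspaces is represented elsewhere. There we shall meet analogues of $G^j_u$ with *unknown* additional components $\pi_u$ in the bottom layer, and analogues of $F_\tau$ known only modulo error spaces $z(\tau)\le P$. To extract information we apply functionals $\zeta_\ell:P\to\mathbb F$, one for each line, to the analogue of (3) and sum over all lines. The unknowns contribute $\sum_\ell\sum_{v\in\ell}\zeta_\ell(\pi_v)=\sum_v\bigl(\sum_{\ell\ni v}\zeta_\ell\bigr)(\pi_v)$. So we want: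

* (R1) $f(\tau)+f(\tau')+f(\tau+\tau')\in z(\tau)+z(\tau')$ and $z(\tau+\tau')\le z(\tau)+z(\tau')$, to keep the lattice finite;
* (R2) $\zeta_\ell$ kills $z(\tau)$ for all $\tau\in C(\ell)$, so that errors disappear;
* (R3) $\sum_{\ell\ni u}\zeta_\ell=0$ for every $u\ne0$, so that the unknowns disappear;
* (R4) $\sum_\ell\zeta_\ell(f(t_\ell))=1$, so that something remains.

The simplest choice, $f$ additive and $z=0$, fails at (R4). By (1), $f(t_\ell)=\sum_{v\in\ell}f(\sigma(v))$, and then (R3) gives $\sum_\ell\zeta_\ell(f(t_\ell))=\sum_v\sum_{\ell\ni v}\zeta_\ell(f(\sigma(v)))=0$. So $f$ must be genuinely non-additive. Only the values $\zeta_\ell(f(\tau))$ with $\tau\in C(\ell)$ need be linear in $\tau$, and this is the room we have. The point is that $\sigma(v)$ need not lie in $C(v)$, and it cannot be corrected to do so. This is our first lemma.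

## 4. Functions on the lines of $\mathbb F_2^{10}$

**Lemma 3.** There is no family $\tau_u\in C(u)$ $(u\ne0)$ with $\sum_{u\in\ell}\tau_u=t_\ell$ for all $\ell\in\mathcal L$.

*Proof.* Suppose there is one. Put $\alpha(u)=\sigma(u)+\tau_u$ for $u\ne0$ and $\alpha(0)=0$. By (1), $\alpha(u)+\alpha(u')+\alpha(u+u')=t_\ell+t_\ell=0$ for distinct nonzero $u,u'$, where $\ell=\langle u,u'\rangle$; the other cases are trivial. So $\alpha$ is linear. Since $u\wedge\tau_u=0$, we have $u\wedge\alpha(u)=u\wedge\sigma(u)$ in $\Lambda^3X$. Compare coefficients of $e_1\wedge e_2\wedge e_3$. On the left it is a polynomial of degree $\le2$ in the $u_i$, as $\alpha$ is linear. On the right it is $u_1u_2u_3+u_2u_1u_3+u_3u_1u_2=u_1u_2u_3$. Sum over the $8$ vectors with $u_i=0$ for $i>3$. A monomial of degree $\le2$ either contains some $u_i$ with $i>3$ and vanishes, or omits one of $u_1,u_2,u_3$ and takes each value an even number of times; it contributes $0$. But $u_1u_2u_3$ contributes $1$. $\square$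

For $0\ne\tau\in Q_0$ put
$$\mathcal L_\tau=\{\ell\in\mathcal L:\tau\in C(\ell)\},\qquad S_\tau=\{u\ne0:\tau\in C(u)\}.$$
If $u\in S_\tau$, then every line through $u$ is in $\mathcal L_\tau$, since $C(u)\le C(\ell)$.

*Examples.* If $\tau=e_1\wedge e_2+e_3\wedge e_4$, then $S_\tau=\emptyset$: if $\tau\in C(u)$, then $u\wedge\tau=0$. For $i\ge3$ the coefficient of $e_1\wedge e_2\wedge e_i$ in $u\wedge\tau$ is $u_i$, and for $i\le 2$ that of $e_i\wedge e_3\wedge e_4$ is $u_i$, so $u=0$. But $\langle e_1,e_3\rangle\in\mathcal L_\tau$. If $\tau=e_1\wedge e_2+e_3\wedge e_4+e_5\wedge e_6$, then $\mathcal L_\tau=\emptyset$: viewing $u\wedge x$ as the matrix $ux^T+xu^T$ of rank $\le2$, elements of $C(\ell)$ have rank $\le4$, while this $\tau$ has rank $6$.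

The next lemma is the rigidity statement that needs dimension $10$: a function that is additive on all lines outside $\mathcal L_\tau\cup\mathcal L_{\tau'}$ is linear outside the small set $S_\tau\cup S_{\tau'}$.

**Lemma 4.** Let $\tau,\tau'\in Q_0\setminus0$ (possibly equal), and let $g:X\setminus0\to\mathbb F$ satisfy $\sum_{u\in\ell}g(u)=0$ for all $\ell\notin\mathcal L_\tau\cup\mathcal L_{\tau'}$. Then there is a linear $\lambda:X\to\mathbb F$ with $g=\lambda$ off $S_\tau\cup S_{\tau'}$.

*Proof.* **Step 1: lines of $\mathcal L_\tau$ must meet a fixed small subspace.** If $\mathcal L_\tau\ne\emptyset$, then $\tau=u\wedge x+u'\wedge x'$ for some vectors; let $R_\tau$ be the span of these four. If $\mathcal L_\tau=\emptyset$, let $R_\tau=0$. Define $R_{\tau'}$ likewise and put $R=R_\tau+R_{\tau'}$, so $\dim R\le8$. Let $\ell\in\mathcal L_\tau$. Then $\tau\in\Lambda^2R$, so $\Lambda^2\pi(\tau)=\tau$ for every projection $\pi$ of $X$ onto $R$.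

(a) $\ell\cap R\ne0$. Otherwise choose a complement of $R$ containing $\ell$ and let $\pi$ be the projection onto $R$ along it. As $\tau\in\ell\wedge X$ and $\pi(\ell)=0$, we get $\tau=\Lambda^2\pi(\tau)=0$, a contradiction.

(b) If $\ell\cap R=\mathbb Fu$, then $u\in S_\tau$. Write $\ell=\langle u,u'\rangle$, $\tau=u\wedge x+u'\wedge x'$, and let $\pi$ be the projection onto $R$ along a complement containing $u'$. Then $\tau=\Lambda^2\pi(\tau)=u\wedge\pi x\in C(u)$.

The same holds for $\tau'$.

**Step 2: $g$ is linear off $R$.** Let $N$ be a complement of $R$; $\dim N\ge2$. For $0\ne v\in N$ and $a\in R$ put $g_v(a)=g(v+a)$. For distinct nonzero $v,v'\in N$ and $a,b\in R$, the line $\{0,v+a,v'+b,(v+v')+(a+b)\}$ meets $R$ only in $0$. By (a) it lies outside $\mathcal L_\tau\cup\mathcal L_{\tau'}$, so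
$$g_v(a)+g_{v'}(b)=g_{v+v'}(a+b).$$
Comparing $(a,0)$ with $(0,a)$ in place of $(a,b)$ gives $g_v(a)+g_{v'}(0)=g_v(0)+g_{v'}(a)$, so $\mu(a):=g_v(a)+g_v(0)$ does not depend on $v$. With $a=b=0$ we get $g_v(0)+g_{v'}(0)=g_{v+v'}(0)$, so $v\mapsto g_v(0)$, with $g_0(0):=0$, is additive on $N$. Adding the last equation to the displayed one gives $\mu(a)+\mu(b)=\mu(a+b)$. So $\lambda(v+a)=g_v(0)+\mu(a)$ is linear on $X=N\oplus R$, and $g=\lambda$ off $R$.

**Step 3: $g=\lambda$ on $R\setminus(S_\tau\cup S_{\tau'})$.** Let $u\neq 0$ be in this set and pick $z\notin R$. Then $\langle u,z\rangle\cap R=\mathbb Fu$, so by (b) the line $\langle u,z\rangle$ is not in $\mathcal L_\tau\cup\mathcal L_{\tau'}$. Hence $g(u)=g(z)+g(z+u)=\lambda(z)+\lambda(z+u)=\lambda(u)$. $\square$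

**The space $P_0$ and the functionals $\zeta_\ell$.** We choose the bottom layer so that (R3) holds by definition. For $g:X\setminus0\to\mathbb F$ let $(\partial g)(\ell)=\sum_{u\in\ell}g(u)$. With respect to the standard pairing on $\mathbb F^{\mathcal L}$, put
$$P_0=\Bigl\{k\in\mathbb F^{\mathcal L}:\sum_{\ell\ni u}k_\ell=0\ \text{for all }u\ne0\Bigr\}=(\operatorname{im}\partial)^\perp,\qquad \zeta_\ell(k)=k_\ell.$$
The two descriptions agree because $\sum_\ell k_\ell(\partial g)(\ell)=\sum_ug(u)\sum_{\ell\ni u}k_\ell$. By definition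
$$\sum_{\ell\ni u}\zeta_\ell=0\ \text{ on }P_0\qquad(u\ne0).\tag{4}$$
Every functional on $P_0$ has the form $k\mapsto\sum_\ell A_\ell k_\ell$ with $A\in\mathbb F^{\mathcal L}$ unique modulo $P_0^\perp=\operatorname{im}\partial$. Since $|\mathcal L|=1023\cdot1022/6=174251$, we have $\dim P_0\ge174251-1023\ge3$. As $GL(X)$ is transitive on $\mathcal L$ and preserves $P_0\ne0$, every $\zeta_\ell$ is nonzero on $P_0$.

For the error spaces we take the largest ones that (R2) allows: $z(0)=0$ and, for $\tau\ne0$,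
$$z(\tau)=\{k\in P_0:k_\ell=0\text{ for all }\ell\in\mathcal L_\tau\}=(\operatorname{im}\partial+\mathbb F^{\mathcal L_\tau})^\perp,$$
where $\mathbb F^{\mathcal L_\tau}$ is the set of vectors supported in $\mathcal L_\tau$. For instance $z(e_1\wedge e_2+e_3\wedge e_4+e_5\wedge e_6)=P_0$.

**Lemma 5.** (i) If $\tau,\tau'\ne0$ and $k\in P_0$ vanishes on $\mathcal L_\tau\cap\mathcal L_{\tau'}$, then $k\in z(\tau)+z(\tau')$. (ii) $z(\tau+\tau')\le z(\tau)+z(\tau')$ for all $\tau,\tau'\in Q_0$.

*Proof.* (i) It suffices that every functional on $P_0$ vanishing on $z(\tau)+z(\tau')$ kills $k$. Let $A$ represent such a functional. By double annihilators, $A\in\operatorname{im}\partial+\mathbb F^{\mathcal L_\tau}$ and $A\in\operatorname{im}\partial+\mathbb F^{\mathcal L_{\tau'}}$. Changing $A$ modulo $\operatorname{im}\partial$, we may assume that $A$ is supported in $\mathcal L_\tau$, and that $A+\partial g$ is supported in $\mathcal L_{\tau'}$ for some $g$. Then $\partial g$ vanishes off $\mathcal L_\tau\cup\mathcal L_{\tau'}$.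 By Lemma 4, $g=\lambda+g_1+g_2$ with $\lambda$ linear, $\operatorname{supp}g_1\subseteq S_\tau$ and $\operatorname{supp}g_2\subseteq S_{\tau'}$. Here $\partial\lambda=0$, because the three nonzero vectors of a line sum to $0$. Moreover $\partial g_1$ is supported in $\mathcal L_\tau$, since a line containing some $u\in S_\tau$ lies in $\mathcal L_\tau$; likewise $\partial g_2$ is supported in $\mathcal L_{\tau'}$. Now
$$A'=A+\partial g_1=(A+\partial g)+\partial g_2$$
represents the same functional. The first expression shows that it is supported in $\mathcal L_\tau$, the second that it is supported in $\mathcal L_{\tau'}$. So it kills $k$.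

(ii) This is trivial if one of $\tau,\tau',\tau+\tau'$ is $0$. Otherwise let $k\in z(\tau+\tau')$. For $\ell\in\mathcal L_\tau\cap\mathcal L_{\tau'}$ we have $\tau+\tau'\in C(\ell)$, so $k_\ell=0$. Use (i). $\square$

**Choice of $\varphi$.** Consider the linear map
$$\bigoplus_{u\ne0}C(u)\to\bigoplus_{\ell}C(\ell),\qquad(\tau_u)_u\mapsto\Bigl(\sum_{u\in\ell}\tau_u\Bigr)_\ell.$$
By Lemma 3, $(t_\ell)_\ell$ is not in its image. So some functional on $\bigoplus_\ell C(\ell)$, with linear components $\varphi_\ell:C(\ell)\to\mathbb F$, vanishes on the image and is $1$ at $(t_\ell)_\ell$: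
$$\sum_{\ell\ni u}\varphi_\ell(\tau)=0\quad(u\ne0,\ \tau\in C(u)),\qquad\sum_\ell\varphi_\ell(t_\ell)=1.\tag{5}$$

**Lemma 6.** There is $f:Q_0\to P_0$ with $f(0)=0$; $f(\tau)_\ell=\varphi_\ell(\tau)$ for $\tau\ne0$, $\ell\in\mathcal L_\tau$; and $f(\tau)+f(\tau')+f(\tau+\tau')\in z(\tau)+z(\tau')$ for all $\tau,\tau'$. Moreover $\sum_\ell\zeta_\ell(f(t_\ell))=1$.

*Proof.* **Existence of $f(\tau)$.** Fix $\tau\ne0$. We want an element of $P_0$ whose restriction to $\mathcal L_\tau$ is $(\varphi_\ell(\tau))_{\ell\in\mathcal L_\tau}$. The image of the restriction map $P_0\to\mathbb F^{\mathcal L_\tau}$ is the annihilator of the set of all $A\in\mathbb F^{\mathcal L_\tau}\cap P_0^\perp$, that is, of all $A\in\operatorname{im}\partial$ supported in $\mathcal L_\tau$. Let $A=\partial g$ be such. Lemma 4 with $\tau'=\tau$ gives $g=\lambda+g_1$ with $\operatorname{supp}g_1\subseteq S_\tau$, so $A=\partial g_1$. Since all lines through a $u\in S_\tau$ lie in $\mathcal L_\tau$,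
$$\sum_{\ell\in\mathcal L_\tau}A_\ell\varphi_\ell(\tau)=\sum_{u\in S_\tau}g_1(u)\sum_{\ell\ni u}\varphi_\ell(\tau)=0$$
by (5), because $\tau\in C(u)$ for $u\in S_\tau$. So $f(\tau)$ exists.

**Near-additivity.** If $\tau=0$, $\tau'=0$ or $\tau=\tau'$, the sum is $0$. Otherwise let $\ell\in\mathcal L_\tau\cap\mathcal L_{\tau'}$. Then $\ell\in\mathcal L_{\tau+\tau'}$, and the $\ell$-coordinate of the sum is $\varphi_\ell(\tau)+\varphi_\ell(\tau')+\varphi_\ell(\tau+\tau')=0$. Use Lemma 5(i).

**Last claim.** As $\ell\in\mathcal L_{t_\ell}$, $\zeta_\ell(f(t_\ell))=\varphi_\ell(t_\ell)$; use (5). $\square$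

So (R1)–(R4) hold on $Q_0$ and $P_0$.

## 5. Enlarging the two lower layers

We still need room for diamonds that compare the bottom with the middle layer. For this we add one vector $\varepsilon$ to $P_0$ and vectors $q_1,\dots,q_m$ to $Q_0$. Let
$$K=\sum_\ell\dim C(\ell)\ (=17\cdot174251),\quad m=K+1,\quad Q=Q_0\oplus\bigoplus_{i=1}^m\mathbb Fq_i,\quad P=P_0\oplus\mathbb F\varepsilon.$$
Extend $\zeta_\ell$ to $P$ by $\zeta_\ell(\varepsilon)=0$; then (4) holds on $P$. Extend $f$ to $f:Q\to P$ by $f=0$ off $Q_0$. For $1\le i\le m$ put $z_i(0)=0$ and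
$$z_i(\tau)=z(\tau)+\mathbb F\varepsilon\ (\tau\in Q_0\setminus0),\qquad z_i(q_i)=P_0,\qquad z_i(\tau)=P\ \text{ for all other }\tau\in Q.$$
Then for all $\tau,\tau'\in Q$ and all $i$:
$$z_i(\tau+\tau')\le z_i(\tau)+z_i(\tau'),\qquad f(\tau)+f(\tau')+f(\tau+\tau')\in z_i(\tau)+z_i(\tau').\tag{6}$$
This is trivial if $\tau=0$, $\tau'=0$ or $\tau=\tau'$. If $\tau\ne\tau'$ are nonzero in $Q_0$, use Lemmas 5 and 6. If $\tau\ne\tau'$ are nonzero and not both in $Q_0$, then $z_i(\tau)+z_i(\tau')=P$: either one summand is $P$, or one is $z_i(q_i)=P_0$ and the other contains $\varepsilon$.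

For $b\le Q$ let $z_i(b)=\sum_{\tau\in b}z_i(\tau)$; so $z_i(\mathbb F\tau)=z_i(\tau)$, $z_i$ is monotone, and by (6) $z_i(b+b')=z_i(b)+z_i(b')$. Moreover
$$\zeta_\ell\text{ kills }z_i(C(\ell)),\ \text{hence }z_i(C(\ell))\ne P;\qquad z_i(b)\le P_0\iff b\subseteq\{0,q_i\}.\tag{7}$$
For the first part, let $0\ne\tau\in C(\ell)$. Then $z_i(\tau)=z(\tau)+\mathbb F\varepsilon$ and $\ell\in\mathcal L_\tau$, so $\zeta_\ell$ kills it; and $\zeta_\ell\ne0$. For the second, a nonzero $\tau\ne q_i$ has $\varepsilon\in z_i(\tau)$.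

With these $P,Q,f,m$ fixed, the space $V$ and the maps in (2) are now defined, for every $D$ of characteristic $2$ and every infinite-dimensional $W$ with $c_i,d_j$ as above. For $e=(e_1,\dots,e_m)$ with $e_i\le P$ write $e\otimes W=\bigoplus_ie_i^{(i)}\otimes W\le V_0$. By (6),
$$F_\tau(w)+F_{\tau'}(w)+F_{\tau+\tau'}(w)\in\bigoplus_i(z_i(\tau)+z_i(\tau'))^{(i)}\otimes W.\tag{8}$$

## 6. The finite lattice $L_0$ of subspaces of $V$

**Subspaces of $V_1$.** Call $(b,e)$ *admissible* if $b\le Q$ and $z_i(b)\le e_i\le P$ for all $i$, and let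
$$N(b,e)=e\otimes W+\operatorname{span}\{F_\tau(w):\tau\in b,\ w\in W\}.$$
For example, $(0,e)$ is always admissible and $N(0,e)=e\otimes W$. The pair $(\mathbb Fq_i,e)$ is admissible iff $e_i\ge P_0$ and $e_j=P$ for $j\ne i$; as $f(q_i)=0$, $N(\mathbb Fq_i,e)=e\otimes W+q_i\otimes W$.

**Lemma 7.** Let $(b,e),(b',e')$ be admissible. If $(\tau_k)$ is a basis of $b$, then $N(b,e)=e\otimes W+\sum_kF_{\tau_k}(W)$. Also $N(b,e)\cap V_0=e\otimes W$, and the image of $N(b,e)$ in $V_1/V_0=Q\otimes W$ is $b\otimes W$. Moreover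
$$N(b,e)+N(b',e')=N(b+b',e+e'),\qquad N(b,e)\cap N(b',e')=N(b\cap b',e\cap e').$$

*Proof.* By (8) and admissibility, $F_{\tau+\tau'}(w)\equiv F_\tau(w)+F_{\tau'}(w)$ mod $e\otimes W$ for $\tau,\tau'\in b$, so a basis suffices. The element $y+\sum F_{\tau_k}(w_k)$ with $y\in e\otimes W$ has $Q$-part $\sum\tau_k\otimes w_k$, which is $0$ only if all $w_k=0$; this gives the next two claims. The pair $(b+b',e+e')$ is admissible since $z_i$ is additive, and choosing a basis of $b+b'$ inside $b\cup b'$ gives the sum formula. The pair $(b\cap b',e\cap e')$ is admissible by monotonicity, and $\supseteq$ is clear. For $\subseteq$: a vector in both has $Q$-part in $b\otimes W\cap b'\otimes W=(b\cap b')\otimes W$. Subtract a combination of $F_\tau$'s with $\tau$ from a basis of $b\cap b'$; the rest lies in $e\otimes W\cap e'\otimes W=(e\cap e')\otimes W$. $\square$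

**Definition of $L_0$.** Consider quadruples $(a,b,e,\kappa)$ with $a=(a_1,\dots,a_m)$, $a_j\le X$, $C(a_j)\le b\le Q$, $z_i(b)\le e_i\le P$, and maps $\kappa_j:a_j\to P/e_j$ with
$$\kappa_j(u)+\kappa_j(u')+\kappa_j(u+u')=f(u\wedge u')+e_j\qquad(u,u'\in a_j).\tag{9}$$
Taking $u=u'=0$ gives $\kappa_j(0)=e_j$. For $k\in P$ write $(G^j_u+k^{(j)})(w)=G^j_u(w)+k^{(j)}\otimes w$, and let
$$M(a,b,e,\kappa)=N(b,e)+\operatorname{span}\{(G^j_u+k^{(j)})(w):\ 1\le j\le m,\ u\in a_j,\ k\in\kappa_j(u),\ w\in W\}.$$
Let $L_0$ be the set of all these subspaces; there are finitely many quadruples, so $L_0$ is finite. We write elements of $L_0$ as quadruples, and omit $\kappa$ when it is forced (when $a=0$, or when $e_j=P$ for all $j$ with $a_j\neq0$).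

*Examples.* The two families that will matter are
$$n_b=(0,b,(z_i(b))_i)\quad(b\le Q),\qquad M^j_{u,k}\quad(0\ne u\in X,\ k\in P),$$
where $M^j_{u,k}$ has $a_j=\mathbb Fu$, $a_i=0$ for $i\ne j$, $b=C(u)$, $e_i=z_i(C(u))$, $\kappa_j(u)=k+e_j$. On $\mathbb Fu$ condition (9) only says $\kappa_j(0)=e_j$, because $u\wedge u=0$. Concretely, $M^j_{u,k}=n_{C(u)}+(G^j_u+k^{(j)})(W)$.

**What $M$ remembers.** Let $M=M(a,b,e,\kappa)$ and $u,u'\in a_j$. Then $u\wedge u'\in C(a_j)\le b$. So by (3) and (9) the generators for $u,u',u+u'$ sum to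
$$F_{u\wedge u'}(d_jw)+(f(u\wedge u')+k+k'+k'')^{(j)}\otimes w\in N(b,e).$$
Two choices of $k\in\kappa_j(u)$ differ by $e_j$. Hence, modulo $N(b,e)$, only one $k$ for each vector of a basis of each $a_j$ is needed. Looking at $X$-parts,
$$M\cap V_1=N(b,e),\qquad M\cap V_0=e\otimes W,\qquad\text{image of }M\text{ in }V/V_1=\bigoplus_ja_j^{(j)}\otimes W,$$
$$\kappa_j(u)=\{k\in P:(G^j_u+k^{(j)})(W)\subseteq M\}\quad(u\in a_j).$$
In the last formula, if $k,k'$ both qualify, then $(k+k')^{(j)}\otimes W\subseteq M\cap V_0$, so $k+k'\in e_j$. Thus $M$ determines the quadruple.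

**Lemma 8.** A subspace $M\le V$ is in $L_0$ if and only if $M\cap V_1=N(b,e)$ for some admissible $(b,e)$, its image in $V/V_1$ is $\bigoplus_ja_j^{(j)}\otimes W$ with $a_j\le X$ and $C(a_j)\le b$, and for all $j$ and $u\in a_j$ there is $k\in P$ with $(G^j_u+k^{(j)})(W)\subseteq M$.

*Proof.* "Only if" was just shown. For "if": $M\cap V_0=e\otimes W$, so for $u\in a_j$ the set of such $k$ is a coset $\kappa_j(u)$ of $e_j$. Let $k,k',k''$ lie in the cosets of $u,u',u+u'$. By (3), $F_{u\wedge u'}(d_jw)+(f(u\wedge u')+k+k'+k'')^{(j)}\otimes w\in M$. As $u\wedge u'\in b$, the first term is in $N(b,e)\subseteq M$. So the second is in $M\cap V_0=e\otimes W$, which is (9). Now $M(a,b,e,\kappa)\subseteq M$, and both have the same intersection with $V_1$ and the same image in $V/V_1$, so they are equal. $\square$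

**Proposition 9.** $L_0$ is a sublattice of $\operatorname{Sub}(V)$. Let $M,M'\in L_0$ have data $(a,b,e,\kappa)$, $(a',b',e',\kappa')$, and let $\delta_j=\kappa_j+\kappa'_j:a_j\cap a'_j\to P/(e_j+e'_j)$, which is linear. Then:

* (Join rule) $M+M'$ has data $(a+a',b+b',\hat e,\hat\kappa)$, where $\hat e_j\geq e_j+e_j'$ is the preimage in $P$ of $\operatorname{im}\delta_j$, and $k+k'+f(u\wedge u')\in\hat\kappa_j(u+u')$ whenever $u\in a_j$, $u'\in a'_j$, $k\in\kappa_j(u)$, $k'\in\kappa'_j(u')$.
* (Meet rule) $M\cap M'$ has data $(\ker\delta,\,b\cap b',\,e\cap e',\,\cdot\,)$, where $\ker\delta=(\ker\delta_j)_j$.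

*Proof.* $\delta_j$ is additive because the terms $f(u\wedge u')$ from (9) cancel. Let $(u_{js})_s$ be a basis of $a_j\cap a'_j$ and choose $k_{js}\in\kappa_j(u_{js})$, $k'_{js}\in\kappa'_j(u_{js})$.

**Join.** The purpose is to find $(M+M')\cap V_1$. Let $v\in M$, $v'\in M'$, $v+v'\in V_1$. Then $v,v'$ have the same image in $V/V_1$, lying in $\bigoplus(a_j\cap a'_j)^{(j)}\otimes W$; let it be $\sum u_{js}^{(j)}\otimes w_{js}$. So
$$v=\sum(G^j_{u_{js}}+k_{js}^{(j)})(w_{js})+n,\qquad v'=\sum(G^j_{u_{js}}+k_{js}'^{(j)})(w_{js})+n',$$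
with $n\in N(b,e)$ and $n'\in N(b',e')$, and $v+v'=\sum(k_{js}+k'_{js})^{(j)}\otimes w_{js}+n+n'$. Arbitrary $w_{js}$ and $n,n'$ occur. Since $\hat e_j=e_j+e'_j+\operatorname{span}_s(k_{js}+k'_{js})$, Lemma 7 gives $(M+M')\cap V_1=N(b+b',e+e')+\hat e\otimes W=N(b+b',\hat e)$. The image of $M+M'$ in $V/V_1$ is $\bigoplus(a_j+a'_j)^{(j)}\otimes W$, and $C(a_j+a'_j)=C(a_j)+C(a'_j)\le b+b'$. For $u\in a_j$, $u'\in a'_j$, $k\in\kappa_j(u)$, $k'\in\kappa'_j(u')$ we have $u\wedge u'\in C(u)\le b$, so $F_{u\wedge u'}(W)\subseteq M$, and (3) gives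
$$\bigl(G^j_{u+u'}+(k+k'+f(u\wedge u'))^{(j)}\bigr)(w)=(G^j_u+k^{(j)})(w)+(G^j_{u'}+k'^{(j)})(w)+F_{u\wedge u'}(d_jw)\in M+M'.$$
By Lemma 8, $M+M'\in L_0$ with the stated data.

**Meet.** $M\cap M'\cap V_1=N(b,e)\cap N(b',e')=N(b\cap b',e\cap e')$. Let $v\in M\cap M'$ and write it in both ways as above, with the same $w_{js}$. Then $\sum(k_{js}+k'_{js})^{(j)}\otimes w_{js}=n+n'\in N(b+b',e+e')\cap V_0=(e+e')\otimes W$. So for each $j$, $\sum_s\delta_j(u_{js})\otimes w_{js}=0$, that is, $\sum_su_{js}\otimes w_{js}\in\ker(\delta_j\otimes1)=\ker\delta_j\otimes W$. Conversely let $u\in\ker\delta_j$. For $k\in\kappa_j(u)$ and $k'\in\kappa_j'(u)$ we have $k+k'=y+y'$ with $y\in e_j$, $y'\in e'_j$, so $k+y=k'+y'$ lies in both cosets; call it $k_0$. Then $(G^j_u+k_0^{(j)})(W)\subseteq M\cap M'$. So the image of $M\cap M'$ in $V/V_1$ is $\bigoplus(\ker\delta_j)^{(j)}\otimes W$. Also $C(\ker\delta_j)\le b\cap b'$. By Lemma 8, $M\cap M'\in L_0$. $\square$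

Note that $0=(0,0,0)$, $V_0=(0,0,P^m)$, $V_1=(0,Q,P^m)$ and $V=(X^m,Q,P^m)$ are in $L_0$.

## 7. The elements $Y_i$ and the lattice $L$

In $L_0$ nothing yet ties the coefficient space of the bottom layer to that of the middle layer. We add one new subspace for each $i$ to create a diamond across $V_0$. Let $e^i$ have $e^i_i=P_0$ and $e^i_j=P$ for $j\ne i$, and put
$$N_i=(0,0,e^i),\qquad N'_i=(0,\mathbb Fq_i,e^i)=N_i+q_i\otimes W,\qquad T_i=(0,\mathbb Fq_i,P^m)=V_0+q_i\otimes W,$$
$$Y_i=N_i+\{q_i\otimes w+\varepsilon^{(i)}\otimes w:w\in W\},\qquad L=L_0\cup\{Y_1,\dots,Y_m\}.$$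
Since $P_0$ is a hyperplane of $P$, the elements of $L_0$ between $N_i$ and $T_i$ are exactly $N_i,V_0,N'_i,T_i$. As $\varepsilon\notin P_0$,
$$Y_i\cap V_0=Y_i\cap N'_i=N_i,\qquad Y_i+V_0=Y_i+N'_i=T_i.\tag{10}$$
So $Y_i$ is not one of these four, and $Y_i\notin L_0$. In particular $V_0,N_i',T_i\not\le Y_i$, and $Y_i\not\le V_0$, $Y_i\not\le N_i'$.

**Proposition 10.** $L$ is a finite sublattice of $\operatorname{Sub}(V)$; in particular it is modular.

*Proof.* Let $M\in L_0$.

**Meets $M\cap Y_i$.** Let $M'=M\cap T_i=(0,b',e')\in L_0$ with $b'\le\mathbb Fq_i$; then $M\cap Y_i=M'\cap Y_i$. If $b'=0$, then $M'\le V_0$ and $M\cap Y_i=M'\cap V_0\cap Y_i=M'\cap N_i\in L_0$. If $b'=\mathbb Fq_i$, admissibility gives $e'_j=P$ for $j\ne i$ and $e'_i\ge P_0$, so $M'\in\{N'_i,T_i\}$ and $M\cap Y_i\in\{N_i,Y_i\}$.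

**Joins $M+Y_i$.** Let $M''=M+N_i=(a'',b'',e'',\kappa'')\in L_0$; then $e''_j=P$ for $j\ne i$, $e''_i\ge P_0$, and $M+Y_i=M''+Y_i$. If $e''_i=P$, then $M''\ge V_0$ and $M+Y_i=M''+V_0+Y_i=M''+T_i\in L_0$. If $e''_i=P_0$, then $z_i(b'')\le P_0$, so $b''\subseteq\{0,q_i\}$ by (7). Then $a''=0$, because for $u\ne0$ the nonzero subspace $C(u)\subseteq Q_0$ is not contained in $b''$. So $M''\in\{N_i,N'_i\}$ and $M+Y_i\in\{Y_i,T_i\}$ by (10).

**Two different $Y$'s.** For $i\ne j$: $Y_i\cap Y_j\subseteq T_i\cap T_j=V_0$, so $Y_i\cap Y_j=N_i\cap N_j\in L_0$. And $Y_i+Y_j\ge N_i+N_j=V_0$, so $Y_i+Y_j=T_i+T_j\in L_0$. $\square$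

**Proposition 11.** With $\varphi,f$ fixed, the isomorphism type of $L$ does not depend on $D$, $W$, $c_i$, $d_j$.

*Proof.* A lattice is determined by its order, so we describe the order by the data.

For elements of $L_0$: $(a,b,e,\kappa)\le(a',b',e',\kappa')$ iff $a_j\le a'_j$, $b\le b'$, $e_j\le e'_j$ and $\kappa_j(u)\subseteq\kappa'_j(u)$ for all $j$ and $u\in a_j$. "If" is clear from the generators. "Only if" follows from the descriptions of $M\cap V_0$, of the images of $M\cap V_1$ in $V_1/V_0$ and of $M$ in $V/V_1$, and of $\kappa_j(u)$ in terms of $M$.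

For $M\in L_0$: $M\le Y_i$ iff $M\le N_i$. Indeed $M\le Y_i$ gives $N_i\le M+N_i\le Y_i\le T_i$, so $M+N_i\in\{N_i,V_0,N'_i,T_i\}$, and only $N_i$ is $\le Y_i$. Likewise $Y_i\le M$ iff $T_i\le M$: if $Y_i\le M$, then $M\cap T_i\in\{N_i,V_0,N'_i,T_i\}$ contains $Y_i$, so it is $T_i$.

For $i\ne j$, $Y_i\not\le Y_j$, since $Y_i\cap Y_j\le V_0$ and $Y_i\not\le V_0$. $\square$

**Proof of Theorem A(1) and of "if" in Theorem B(1).** Fix $L$ as the lattice obtained for $D=\mathbb F_2$, $\dim W=\aleph_0$; then $\dim V=\aleph_0$. If $D$ has characteristic $2$ and $V'$ is a $D$-space of infinite dimension, take $\dim W=\dim V'$; then $\dim V=\dim W=\dim V'$, and by Proposition 11 $L$ embeds into $\operatorname{Sub}(V)\cong\operatorname{Sub}(V')$. $\square$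

## 8. Diamonds and simplicity

**Intervals of $L$.** Via $e$, $b$ and $a$ respectively, $[0,V_0]\cong\operatorname{Sub}(P)^m$, $[V_0,V_1]\cong\operatorname{Sub}(Q)$, $[V_1,V]\cong\operatorname{Sub}(X)^m$. No $Y_i$ lies in these intervals, as $Y_i\not\le V_0$ and $V_0\not\le Y_i$.

**Lemma 12.** (M1) $\{N_i;V_0,N'_i,Y_i;T_i\}$ is a diamond.

(M2) Fix $j$, a line $\ell$, $0\ne u\in\ell$, and let $H=\ker\zeta_\ell\le P$. Let $a$ have $a_j=\mathbb Fu$ and $a_i=0$ for $i\ne j$, and let $e$ have $e_j=H$ and $e_i=P$ for $i\ne j$. Put $A=(0,C(u),e)$, $A_1=(0,C(u),P^m)$, $B=(a,C(u),P^m)$, and let $A_2,A_3$ be the elements $(a,C(u),e,\kappa)$ for the two values $\kappa_j(u)\in P/H$. Then $\{A;A_1,A_2,A_3;B\}$ is a diamond, and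
$$A\vee V_0=A_1,\qquad A\wedge V_0=(0,0,e),\qquad B\wedge V_1=A_1,\qquad B\vee V_1=(a,Q,P^m).$$

*Proof.* (M1) is (10) together with $N'_i\cap V_0=N_i$ and $N'_i+V_0=T_i$. (M2): by (7), $H$ is a hyperplane of $P$ containing $z_j(C(\ell))\ge z_j(C(u))$, so the quadruples are legitimate; (9) on $\mathbb Fu$ only requires $\kappa_j(0)=e_j$. By the rules of Proposition 9, $A_1\wedge A_s=A$ and $A_1\vee A_s=B$ for $s=2,3$. For $A_2,A_3$ the map $\delta_j:\mathbb Fu\to P/H$ has $\delta_j(u)\ne0$, so $\ker\delta_j=0$ and $\hat e_j=P$. Thus $A_2\wedge A_3=A$ and $A_2\vee A_3=B$. The four last equations also follow from the rules. $\square$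

Recall that $[x,y]$ is a *prime interval* if $x<y$ and nothing lies strictly between. The intervals $[x\wedge y,x]$ and $[y,x\vee y]$ are *transposes*, written $[x\wedge y,x]\nearrow[y,x\vee y]$, and two intervals are *projective* if a finite sequence of transposes leads from one to the other. In a modular lattice transposes are isomorphic, so transposes of prime intervals are prime. A congruence that collapses an interval collapses its transposes (join with $y$, or meet with $x$). In a diamond, $[o,x]\nearrow[y,i]\searrow[o,z]\nearrow[x,i]$; so all six of its intervals $[o,\cdot]$, $[\cdot,i]$ are projective. By the Jordan–Hölder–Dedekind theorem, the prime intervals of any two maximal chains in a finite modular lattice can be matched bijectively so that matched intervals are projective.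

**Lemma 13.** $L$ is simple.

*Proof.* **Step 1: inside the layers.** In $\operatorname{Sub}$ of a finite-dimensional $\mathbb F$-space all prime intervals are projective. Indeed $[x,y]$ transposes down to $[0,p]$, with $p$ a complement of $x$ in $y$; and for distinct atoms $p,q$ with third atom $r\le p+q$, $[0,p]\nearrow[r,p+q]\searrow[0,q]$. In a product of such lattices a prime interval changes exactly one coordinate, and it transposes down to one with all other coordinates $0$. Take a maximal chain of $L$ through $V_0$ and $V_1$. Its prime intervals fall into classes $p_i$ (coordinate $i$ of $[0,V_0]$), $q$ (those in $[V_0,V_1]$) and $r_j$ (coordinate $j$ of $[V_1,V]$), and prime intervals in the same class are projective.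

**Step 2: between the layers.** By (M1), $[N_i,V_0]$ (class $p_i$) is projective to $[V_0,T_i]$ (class $q$). By (M2), $[A\wedge V_0,V_0]$ (class $p_j$) $\nearrow[A,A_1]$, which is projective to $[A_1,B]=[B\wedge V_1,B]\nearrow[V_1,B\vee V_1]$ (class $r_j$). So all prime intervals of the chain are projective to each other.

**Step 3.** Every prime interval of $L$ lies in a maximal chain, so by Jordan–Hölder–Dedekind all prime intervals of $L$ are projective to each other. A congruence other than equality identifies some $x<y$, hence collapses a prime interval, hence all of them, hence identifies $0$ and $1$. $\square$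

## 9. Coordinates for $\operatorname{Sub}(A)$ inside $\operatorname{Sub}(V')$

To analyze an arbitrary representation of $L$, we first need to know what representations of its three layers look like.

**Lemma 14.** Let $A$ be an $\mathbb F$-space, $3\le\dim A<\infty$, $V'\ne0$ a vector space over a division ring $D'$, and $h:\operatorname{Sub}(A)\to\operatorname{Sub}(V')$ an embedding preserving $0$ and $1$. Then $\operatorname{char}D'=2$, and there are a $D'$-space $W'\ne0$ and an isomorphism $A\otimes W'\cong V'$ carrying $a\otimes W'$ to $h(a)$ for all $a\le A$.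

*Proof.* **Step 1: a frame.** Let $\alpha_1,\dots,\alpha_n$ be a basis of $A$ and $E_i=h(\mathbb F\alpha_i)\ne0$. The $\mathbb F\alpha_i$ are independent with join $A$, so $V'=\bigoplus E_i$. For $i\ge2$, $h(\mathbb F(\alpha_1+\alpha_i))$ is a common complement of $E_1$ and $E_i$ in $E_1\oplus E_i$, so it is $\{x+\theta_ix:x\in E_1\}$ for an isomorphism $\theta_i:E_1\to E_i$. Put $\theta_1=1$.

**Step 2: characteristic $2$.** For distinct $i,j\ge2$, $\mathbb F(\alpha_i+\alpha_j)=\langle\alpha_i,\alpha_j\rangle\cap\langle\alpha_1+\alpha_i,\alpha_1+\alpha_j\rangle$, so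
$$h(\mathbb F(\alpha_i+\alpha_j))=(E_i+E_j)\cap\{x+\theta_ix+y+\theta_jy\}=\{\theta_ix-\theta_jx:x\in E_1\}.$$
From $\mathbb F(\alpha_1+\alpha_2+\alpha_3)=\langle\alpha_1+\alpha_2,\alpha_3\rangle\cap\langle\alpha_1+\alpha_3,\alpha_2\rangle$ we get $h(\mathbb F(\alpha_1+\alpha_2+\alpha_3))=\{x+\theta_2x+\theta_3x\}$. This lies in $h(\langle\alpha_1,\alpha_2+\alpha_3\rangle)=E_1+\{\theta_2y-\theta_3y\}$. Comparing $E_2$-components gives $y=x$, and then $E_3$-components give $2\theta_3x=0$. So $2x=0$ for all $x\in E_1\ne0$, and $\operatorname{char}D'=2$.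

**Step 3: all one-dimensional subspaces.** We claim $h(\mathbb F\sum_{i\in I}\alpha_i)=\{\sum_{i\in I}\theta_ix:x\in E_1\}$ for every nonempty $I$. For $|I|\le2$ this was shown. Let $|I|\ge3$, $\alpha=\sum_{k\in I}\alpha_k$, and let $i\ne j$ be in $I$. Then $\mathbb F\alpha=\langle\alpha+\alpha_i,\alpha_i\rangle\cap\langle\alpha+\alpha_j,\alpha_j\rangle$, since the nonzero vectors are $\alpha+\alpha_i,\alpha_i,\alpha$ and $\alpha+\alpha_j,\alpha_j,\alpha$, and $\alpha+\alpha_i\ne\alpha_j$ because $|I|\ge3$. By induction, $h$ of the right side is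
$$\Bigl\{\sum_{k\in I\setminus i}\theta_kx+x_i\Bigr\}\cap\Bigl\{\sum_{k\in I\setminus j}\theta_ky+y_j\Bigr\}\qquad(x,y\in E_1,\ x_i\in E_i,\ y_j\in E_j).$$
Comparing components at some $k\in I\setminus\{i,j\}$ gives $x=y$; the components at $i$ and $j$ give $x_i=\theta_ix$ and $y_j=\theta_jx$. This proves the claim.

**Step 4.** Put $W'=E_1$ and let $\alpha_i\otimes x\mapsto\theta_ix$. This is an isomorphism $A\otimes W'\to V'$. By Step 3 it carries $\alpha\otimes W'$ to $h(\mathbb F\alpha)$ for all $\alpha\ne0$, and a general $a$ is the join of its one-dimensional subspaces. $\square$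

## 10. Every representation of $L$ is infinite-dimensional

**Theorem C.** Let $h:L\to\operatorname{Sub}(V')$ be an embedding, $V'$ a vector space over a division ring $D'$. Then $\operatorname{char}D'=2$ and $\dim V'$ is infinite.

*Proof.* Replacing $V'$ by $h(1)/h(0)$, we assume $h(0)=0$ and $h(1)=V'$.

**Step 1: coordinates on the layers.** In $[0,V_0]\cong\operatorname{Sub}(P)^m$ the $m$ factors are independent and join to $V_0$, so $h(V_0)$ is the direct sum of the images of their tops, and Lemma 14 applies to each factor. It applies in the same way to $[V_0,V_1]$ with values in $\operatorname{Sub}(h(V_1)/h(V_0))$, and to the factors of $[V_1,V]$ with values in $\operatorname{Sub}(V'/h(V_1))$; all of $P,Q,X$ have dimension $\ge3$. So $\operatorname{char}D'=2$. Choosing linear complements of $h(V_0)$ in $h(V_1)$ and of $h(V_1)$ in $V'$, we find nonzero $D'$-spaces $W_{p_i},W_q,W_{r_j}$ with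
$$V'=\bigoplus_iP^{(i)}\otimes W_{p_i}\oplus Q\otimes W_q\oplus\bigoplus_jX^{(j)}\otimes W_{r_j},$$
$$h(0,0,e)=\bigoplus_ie_i^{(i)}\otimes W_{p_i},\quad h(0,b,P^m)=h(V_0)+b\otimes W_q,\quad h(a,Q,P^m)=h(V_1)+\bigoplus_ja_j^{(j)}\otimes W_{r_j}.$$

**Step 2: all coefficient spaces have the same dimension.** Transposed intervals of subspaces have isomorphic quotients, $x/(x\cap y)\cong(x+y)/y$, so in a diamond all six quotients are isomorphic. By (M1),
$$W_{p_i}\cong(P/P_0)\otimes W_{p_i}\cong h(V_0)/h(N_i)\cong h(T_i)/h(V_0)\cong W_q.$$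
By (M2), $W_{p_j}\cong(P/H)\otimes W_{p_j}\cong h(V_0)/h(A\wedge V_0)\cong h(A_1)/h(A)\cong h(B)/h(A_1)\cong h(B\vee V_1)/h(V_1)\cong W_{r_j}$. So all of these spaces have the same dimension $\delta>0$.

**Step 3: the analogue of $F_\tau$.** By the rules of Proposition 9, $n_b\wedge V_0=(0,0,(z_i(b))_i)$, $n_b\vee V_0=(0,b,P^m)$ and $n_b\vee n_{b'}=n_{b+b'}$. Hence
$$h(n_b)\cap h(V_0)=\bigoplus_iz_i(b)^{(i)}\otimes W_{p_i},\qquad h(n_b)+h(V_0)=h(V_0)+b\otimes W_q.\tag{11}$$
For $0\ne\tau\in Q$ take $b=\mathbb F\tau$ in the second equation. For each $w\in W_q$ some vector of $h(n_{\mathbb F\tau})$ has $Q$-part $\tau\otimes w$. Choosing on a basis of $W_q$, we get a linear map $\hat f_\tau=(\hat f^i_\tau)_i$, $\hat f^i_\tau:W_q\to P^{(i)}\otimes W_{p_i}$, with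
$$\tau\otimes w+\hat f_\tau(w)\in h(n_{\mathbb F\tau})\qquad(w\in W_q).\tag{12}$$

**Step 4: the analogue of $G^j_u$.** Let $0\ne u\in X$, $k\in P$, and let $a$ be $\mathbb Fu$ in place $j$ and $0$ elsewhere. Then $M^j_{u,k}\wedge V_1=n_{C(u)}$ and $M^j_{u,k}\vee V_1=(a,Q,P^m)$. So $h(M^j_{u,k})\cap h(V_1)=h(n_{C(u)})$, and the image of $h(M^j_{u,k})$ modulo $h(V_1)$ is $u^{(j)}\otimes W_{r_j}$. Taking $k=0$ and choosing on a basis, we get linear maps $\hat\sigma^j_u:W_{r_j}\to Q\otimes W_q$ and $\hat\pi^j_u=(\hat\pi^{j,i}_u)_i:W_{r_j}\to\bigoplus_iP^{(i)}\otimes W_{p_i}$ with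
$$g^j_u(w):=u^{(j)}\otimes w+\hat\sigma^j_u(w)+\hat\pi^j_u(w)\in h(M^j_{u,0}),\qquad h(M^j_{u,0})=h(n_{C(u)})+\{g^j_u(w):w\in W_{r_j}\}.$$
Let $[k]_j=(0,0,e)$ with $e_j=\mathbb Fk$ and $e_i=0$ for $i\ne j$, so $h([k]_j)=k^{(j)}\otimes W_{p_j}$. The join rule gives two inequalities:

* (J1) $M^j_{u,k+k'}\le M^j_{u,k}\vee[k']_j$. The join has the same first and middle components as $M^j_{u,k}$, larger third components, and $k+k'\in\hat\kappa_j(u)$ (take $u'=0$ and $k'\in\mathbb Fk'$ in the rule).
* (J2) $M^j_{u+u',\,k+k'+f(u\wedge u')}\le M^j_{u,k}\vee M^j_{u',k'}$ for distinct nonzero $u,u'$. Here $\mathbb Fu\cap\mathbb Fu'=0$, so the join has middle component $C(u)+C(u')\ge C(u+u')$, third components $z_i(C(u))+z_i(C(u'))=z_i(C(u)+C(u'))$, and $k+k'+f(u\wedge u')\in\hat\kappa_j(u+u')$.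

**Step 5: one injective map $\theta_j$ governs the shifts by $k$.** In the model, $M^j_{u,k}$ differs from $M^j_{u,0}$ by the term $k^{(j)}\otimes w$. We claim that there is an injective linear $\theta_j:W_{r_j}\to W_{p_j}$ such that for all $u\ne0$ and $k\in P$
$$h(M^j_{u,k})=h(n_{C(u)})+\{g^j_u(w)+k^{(j)}\otimes\theta_jw:w\in W_{r_j}\}.\tag{13}$$

*Step 5a: a map $\theta_{u,k}$.* Fix $u$ and let $\bar e=z_j(C(u))$; by (7), applied to a line through $u$, $\bar e\ne P$. Let $k\notin\bar e$. By (J1), $M^j_{u,0}\le M^j_{u,k}\vee[k]_j$, so for each $w\in W_{r_j}$ there is $y\in W_{p_j}$ with $g^j_u(w)+k^{(j)}\otimes y\in h(M^j_{u,k})$. It is unique, because by (11)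
$$h(M^j_{u,k})\cap h(V_0)=h(n_{C(u)})\cap h(V_0)=\bigoplus_iz_i(C(u))^{(i)}\otimes W_{p_i}\tag{14}$$
and $k\notin\bar e$. So $y=\theta_{u,k}(w)$ with $\theta_{u,k}$ linear. Then (13) holds with $\theta_{u,k}$ in place of $\theta_j$: the right side is contained in the left, and both have intersection $h(n_{C(u)})$ with $h(V_1)$ and image $u^{(j)}\otimes W_{r_j}$ modulo $h(V_1)$.

*Step 5b: $\theta_{u,k}$ is injective.* If $\theta_{u,k}w=0$, then $g^j_u(w)\in h(M^j_{u,0}\wedge M^j_{u,k})$. By the meet rule $M^j_{u,0}\wedge M^j_{u,k}=n_{C(u)}$, since $\delta_j(u)=k+\bar e\ne0$. So $g^j_u(w)\in h(V_1)$, and $w=0$.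

*Step 5c: independence of $k\notin\bar e$.* Let $k,k'\notin\bar e$. If $k\equiv k'$ mod $\bar e$, then $M^j_{u,k}=M^j_{u,k'}$ and $(k+k')^{(j)}\otimes W_{p_j}\subseteq h(M^j_{u,k})$, so $\theta_{u,k}=\theta_{u,k'}$ by uniqueness. Otherwise $k,k'$ are distinct and nonzero in $P/\bar e$, hence independent mod $\bar e$, as the field is $\mathbb F_2$. By (J1),
$$g^j_u(w)+(k+k')^{(j)}\otimes\theta_{u,k+k'}w\in h(M^j_{u,k+k'})\subseteq h(M^j_{u,k})+k'^{(j)}\otimes W_{p_j}.$$
Subtracting $g^j_u(w)+k^{(j)}\otimes\theta_{u,k}w\in h(M^j_{u,k})$ and dropping the multiple of $k'$, we see that $k^{(j)}\otimes(\theta_{u,k+k'}-\theta_{u,k})w$ lies in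
$$\bigl(h(M^j_{u,k})+k'^{(j)}\otimes W_{p_j}\bigr)\cap h(V_0)=\bigl(h(M^j_{u,k})\cap h(V_0)\bigr)+k'^{(j)}\otimes W_{p_j}=\bigoplus_iz_i(C(u))^{(i)}\otimes W_{p_i}+k'^{(j)}\otimes W_{p_j},$$
by the modular law and (14). As $k\notin\bar e+\mathbb Fk'$, we get $\theta_{u,k+k'}=\theta_{u,k}$. By symmetry $\theta_{u,k+k'}=\theta_{u,k'}$. So $\theta_{u,k}=:\theta_u$ does not depend on $k\notin\bar e$. For $k\in\bar e$, (13) holds with $\theta_u$ too, since then $M^j_{u,k}=M^j_{u,0}$ and $k^{(j)}\otimes W_{p_j}\subseteq h(n_{C(u)})$.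

*Step 5d: independence of $u$, and the analogue of (3).* Let $u\ne u'$ be nonzero, $\ell=\langle u,u'\rangle$, $u''=u+u'$, and choose $k\notin z_j(C(\ell))$, which is possible by (7). Note $h(n_{C(u)})+h(n_{C(u')})=h(n_{C(\ell)})$. Since $u,u'$ are independent, every vector of $h(M^j_{u,k})+h(M^j_{u',0})$ with $X$-part $u''^{(j)}\otimes w$ is
$$g^j_u(w)+k^{(j)}\otimes\theta_uw+g^j_{u'}(w)\quad\text{modulo }h(n_{C(\ell)}).$$
By (J2), $g^j_{u''}(w)+(k+f(t_\ell))^{(j)}\otimes\theta_{u''}w$ is such a vector. Hence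
$$g^j_u(w)+g^j_{u'}(w)+g^j_{u''}(w)+k^{(j)}\otimes\theta_uw+(k+f(t_\ell))^{(j)}\otimes\theta_{u''}w\in h(n_{C(\ell)}).$$
The same argument with $(0,0)$ in place of $(k,0)$ gives
$$g^j_u(w)+g^j_{u'}(w)+g^j_{u''}(w)+f(t_\ell)^{(j)}\otimes\theta_{u''}w\in h(n_{C(\ell)}).\tag{15}$$
Adding, $k^{(j)}\otimes(\theta_u+\theta_{u''})w\in h(n_{C(\ell)})\cap h(V_0)=\bigoplus_iz_i(C(\ell))^{(i)}\otimes W_{p_i}$, so $\theta_u=\theta_{u''}$ by the choice of $k$. Any two distinct nonzero vectors $u,u''$ arise in this way. So $\theta_u=:\theta_j$ is independent of $u$, and (13) is proved.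

**Step 6: the identity $\Phi^i\Delta^j=\delta_{ij}\theta_j$.** We now apply $\zeta_\ell$ to (15) and sum over all lines. For $\ell=\{0,u,u',u''\}$ put $\hat t_\ell=\hat\sigma^j_u+\hat\sigma^j_{u'}+\hat\sigma^j_{u''}$. The $X$-parts in (15) cancel, so
$$\hat t_\ell w+\sum_{v\in\ell}\hat\pi^j_v(w)+f(t_\ell)^{(j)}\otimes\theta_jw\in h(n_{C(\ell)}).$$
By (11), $h(n_{C(\ell)})\subseteq h(V_0)+C(\ell)\otimes W_q$, so $\hat t_\ell(W_{r_j})\subseteq C(\ell)\otimes W_q$. Fix a basis $(\tau_{\ell s})_s$ of $C(\ell)$, independent of $i,j$, and write $\hat t_\ell=\sum_s\tau_{\ell s}\otimes\hat d^j_{\ell s}$ with linear $\hat d^j_{\ell s}:W_{r_j}\to W_q$. By (12) and $n_{\mathbb F\tau_{\ell s}}\le n_{C(\ell)}$, the vector $\sum_s\bigl(\tau_{\ell s}\otimes\hat d^j_{\ell s}w+\hat f_{\tau_{\ell s}}(\hat d^j_{\ell s}w)\bigr)$ is in $h(n_{C(\ell)})$. Subtracting it leaves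
$$\sum_{v\in\ell}\hat\pi^j_v(w)+f(t_\ell)^{(j)}\otimes\theta_jw-\sum_s\hat f_{\tau_{\ell s}}(\hat d^j_{\ell s}w)\in h(n_{C(\ell)})\cap h(V_0)=\bigoplus_iz_i(C(\ell))^{(i)}\otimes W_{p_i}.$$
Put $\hat\varphi^i_{\ell s}=(\zeta_\ell\otimes1)\hat f^i_{\tau_{\ell s}}:W_q\to W_{p_i}$. Applying $\zeta_\ell\otimes1:P\otimes W_{p_i}\to W_{p_i}$ to the $i$-th component kills the right side by (7), so
$$\sum_{v\in\ell}(\zeta_\ell\otimes1)\hat\pi^{j,i}_v+\delta_{ij}\,\zeta_\ell(f(t_\ell))\,\theta_j=\sum_s\hat\varphi^i_{\ell s}\,\hat d^j_{\ell s}.$$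
Sum over all $\ell\in\mathcal L$. The first term becomes $\sum_v\bigl(\sum_{\ell\ni v}\zeta_\ell\otimes1\bigr)\hat\pi^{j,i}_v=0$ by (4), and $\sum_\ell\zeta_\ell(f(t_\ell))=1$ by Lemma 6. Hence
$$\delta_{ij}\,\theta_j=\Phi^i\Delta^j\qquad(1\le i,j\le m),\tag{16}$$
where $\Delta^j=(\hat d^j_{\ell s})_{\ell,s}:W_{r_j}\to W_q^K$ does not depend on $i$, $\Phi^i=(\hat\varphi^i_{\ell s})_{\ell,s}:W_q^K\to W_{p_i}$ does not depend on $j$, and the number of pairs $(\ell,s)$ is $K=\sum_\ell\dim C(\ell)$.

**Step 7: the count.** Suppose $\sum_j\Delta^jw_j=0$ with $w_j\in W_{r_j}$. Applying $\Phi^i$ and (16) gives $\theta_iw_i=0$, so $w_i=0$, for every $i$. Thus $\bigoplus_{j=1}^mW_{r_j}$ embeds into $W_q^K$, that is, $m\delta\le K\delta$. Since $m=K+1$ and $\delta>0$, $\delta$ is infinite, and so is $\dim V'$. $\square$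

## 11. From subspace lattices to finite length and to a quasi-identity

Two textbook facts carry Theorem C over to arbitrary complemented modular lattices of finite length. By the Birkhoff–Menger theorem (Birkhoff, *Lattice Theory*, Ch. IV), such a lattice is a finite direct product of subspace lattices of irreducible projective geometries. By the Veblen–Young theorem, a factor of length $\ge4$ is isomorphic to $\operatorname{Sub}(V')$ with $V'$ finite-dimensional over a division ring. That division ring may be noncommutative, which is why Theorem C is stated for division rings.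

**Proof of Theorem A(2).** Let $h:L\to M$ be a nonconstant homomorphism, $M$ complemented modular of finite length. Write $M$ as a finite product as above. Some coordinate $h_s:L\to M_s$ is nonconstant. Its kernel is a congruence that is not everything, so by Lemma 13 it is equality, and $h_s$ is an embedding. Since $L$ contains $\operatorname{Sub}(X)$ as an interval, $L$ has length $\ge10$, so $M_s$ has length $\ge10$. By Veblen–Young, $M_s\cong\operatorname{Sub}(V')$ with $V'$ finite-dimensional over a division ring. This contradicts Theorem C. $\square$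

A finite complemented modular lattice has finite length, and since $|L|>1$ a constant map is not an embedding. So $L$ embeds into the complemented modular lattice $\operatorname{Sub}(V)$ of Theorem A(1) but into no finite complemented modular lattice, nor into one of finite length. The answer to the question is no.

**Proof of Theorem B.** (1) "If" was shown in Section 7; "only if" is Theorem C.

(2) Take variables $x_a$ $(a\in L)$, let $\mathrm{Diag}$ be the conjunction of the finitely many equations $x_a\vee x_b=x_{a\vee b}$ and $x_a\wedge x_b=x_{a\wedge b}$ $(a,b\in L)$, and consider the quasi-identity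
$$\mathrm{Diag}\ \Rightarrow\ x_{0_L}=x_{1_L}.$$
An assignment satisfying $\mathrm{Diag}$ in a lattice $M$ is the same thing as a homomorphism $L\to M$. If $M$ is complemented modular of finite length, this homomorphism is constant by Theorem A(2), so the quasi-identity holds in $M$; hence it holds in the quasivariety generated by these lattices. If $V$ is an infinite-dimensional space over a division ring of characteristic $2$, then by (1) there is an embedding $L\to\operatorname{Sub}(V)$, and it gives $0_L$ and $1_L$ different values. So the quasi-identity fails in $\operatorname{Sub}(V)$. $\square$
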